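# A half-plane that wanders: entire functions, the logarithm, and Arakelyan approximation

## 1. Disjoint half-planes, and why one would guess "no"

Can an open half-plane be a wandering domain of an entire function? The first guess is no. A wandering domain must have infinitely many pairwise disjoint images, a half-plane already takes up half of the plane, and there seems to be no room. Let us fix the terms and test this guess.

Let $f:\mathbb C\to\mathbb C$ be entire, with iterates $f^n$. The **Fatou set** $\mathcal F$ is the set of points that have an open neighborhood on which $(f^n)_{n\ge1}$ is normal: every subsequence has a further subsequence converging locally uniformly, in the spherical metric, to a holomorphic function or to the constant $\infty$. Its complement $J(f)$ is the **Julia set**. For nonconstant $f$, both sets are completely invariant: $z\in\mathcal F$ if and only if $f(z)\in\mathcal F$. A component $\Omega$ of $\mathcal F$ is a **Fatou component**; it is a **wandering domain** if $f^n(\Omega)\cap f^m(\Omega)=\emptyset$ whenever $n\ne m$ ($n,m\ge 0$, with $f^0=\mathrm{id}$).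 A half-plane is a set $\{\operatorname{Re}(e^{i\theta}z)>c\}$.

The question, taken from Beno Učakar, "On the geometry of unbounded wandering domains", arXiv:2606.23842 (2026), asks for a half-plane that is *exactly* a Fatou component and wanders. Here are three tests.

*Polynomials.* Let $f$ be a polynomial of degree at least $2$. There is $R>0$ with $|f(z)|\ge2|z|$ for $|z|>R$, so $f^n\to\infty$ uniformly on $\{|z|>R\}$, and this connected set lies in one Fatou component. A half-plane $H$ meets $\{|z|>R\}$. If $H$ were a Fatou component, it would contain $\{|z|>R\}$, which is absurd. If $f(z)=\lambda z+b$ with $\lambda \neq 0$, then $\mathcal F$ is $\mathbb C$ or $\mathbb C$ minus a fixed point, and constant maps have $\mathcal F=\mathbb C$. So polynomials say no.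

*Images that are half-planes.* Two open half-planes are disjoint only if their inward normals are opposite. Three unit vectors cannot be pairwise opposite, so three half-planes are never pairwise disjoint. Hence $H$, $f(H)$, $f^2(H)$ cannot all be half-planes.

*Maps close to a translation.* Let $H=\{\operatorname{Re}z<-1\}$ and suppose that $f(z)-z$ is bounded on $H$. For large $t>0$ both $-t$ and $f(-t)$ lie in $H$, so $f(H)\cap H\neq\emptyset$.

One restriction is solid. If $\Omega$ is a wandering domain of $f$, then $f$ is nonconstant (for constant $f$ the sets $f(\Omega)$ and $f^2(\Omega)$ coincide), so $f(\Omega)$ is a nonempty open set disjoint from $\Omega$. Hence $\Omega$ is not dense in $\mathbb C$. But a half-plane is not dense, so this does not exclude it.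

The tests assumed that $f$ keeps the *shape* of $H$. Nothing forces it to. On $\mathbb C\setminus[0,\infty)$ let $\varphi$ be the branch of $\log$ with values in $\{0<\operatorname{Im}w<2\pi\}$. It is injective and maps $\{\operatorname{Re}\zeta\le-1\}$ into
$$\{\operatorname{Re}w\ge0,\ \tfrac\pi2<\operatorname{Im}w<\tfrac{3\pi}2\},$$
a horizontal half-strip. There is room in the plane for infinitely many disjoint translates of a half-strip. So the guess rests on the wrong picture, and the answer turns out to be yes.

**Theorem 1.** There is an entire function $f$ such that the half-plane $H=\{\operatorname{Re}z<-1\}$ is a Fatou component of $f$ and a wandering domain. Moreover, for every $n\ge1$, $f^n$ is injective on $\overline H$ and $f^n(H)$ is a Fatou component; these components are pairwise distinct and distinct from $H$; and $f^n\to\infty$ uniformly on $\overline H$.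

The same construction gives more. For $0<\beta<\pi$, $\psi\in\mathbb R$, let $C(\psi,\beta)=\{z\ne0:|\arg(ze^{-i\psi})|<\beta\}$. An **open sector** is a set $p+C(\psi,\beta)$ with $p\in\mathbb C$; for $\beta=\frac\pi2$ it is an open half-plane.

**Theorem 2.** Let $\Omega\subsetneq\mathbb C$ be a nonempty domain with $\Omega=\operatorname{int}\overline\Omega$ such that every point of $\mathbb C\setminus\overline\Omega$ lies in an open sector disjoint from $\Omega$. Then $\Omega$ is a wandering domain of some entire function, with the additional properties of Theorem 1.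

**Corollary 3.** (a) A nonempty convex domain $\Omega\subset\mathbb C$ is a wandering domain of some entire function if and only if $\Omega\neq\mathbb C$. (b) The sector $\{|\arg z|<\beta\}$, $0<\beta\le\pi$, is a wandering domain of some entire function if and only if $\beta<\pi$.

## 2. Approximation on unbounded closed sets

We need entire functions that imitate $\log$ on a half-plane. The tool is a classical theorem (N. U. Arakelyan 1964/68; see Gaier, *Lectures on Complex Approximation*, Ch. IV; Rosay–Rudin, Amer. Math. Monthly 96 (1989)).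

**Arakelyan's theorem.** Let $F\subset\mathbb C$ be closed, with $\hat{\mathbb C}\setminus F$ connected and locally connected at $\infty$. Then for every continuous $u:F\to\mathbb C$ holomorphic in $\operatorname{int}F$ and every $\varepsilon>0$ there is an entire $g$ with $|g-u|<\varepsilon$ on $F$.

We also use Montel's theorem (a family of holomorphic functions with values in a fixed half-plane is normal) and **McShane's theorem**: a real $\lambda$-Lipschitz function $v$ on a nonempty set $S\subset\mathbb C$ extends to a $\lambda$-Lipschitz function on $\mathbb C$, for instance by $z\mapsto\inf_{s\in S}(v(s)+\lambda|z-s|)$.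

The hypothesis on $F$ is convenient to check in terms of paths. A *path to $\infty$* is a continuous $\gamma:[0,\infty)\to\mathbb C$ with $\gamma(t)\to\infty$.

**Definition.** A closed set $F$ has **property (A)** if every point of $\mathbb C\setminus F$ can be joined to $\infty$ by a path in $\mathbb C\setminus F$, and for every $R$ there is $R'$ such that every $z\in\mathbb C\setminus F$ with $|z|\ge R'$ can be joined to $\infty$ by a path in $(\mathbb C\setminus F)\cap\{|z|>R\}$.

A closed half-plane has (A). A circle does not, by the first clause. The second clause fails for the following set. Take the ray $[0,\infty)$ and, for $n\ge1$, the top, bottom and right sides of the rectangle $[0,n]\times[\frac1{2n+1},\frac1{2n}]$. The union is closed, since the heights tend to $0$. Every point of the complement can reach $\infty$, but a point in the interior of the $n$-th rectangle can leave only through the open left side, where $|z|<1$. Such points exist with arbitrarily large modulus.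

**(A1)** *Property (A) implies Arakelyan's hypothesis.* Every point of $\hat{\mathbb C}\setminus F$ is connected to $\infty$ inside $\hat{\mathbb C}\setminus F$, so this set is connected. For given $R$ let $V$ be the component containing $\infty$ of $O=(\hat{\mathbb C}\setminus F)\cap(\{|z|>R\}\cup\{\infty\})$. It contains all points of $\mathbb C\setminus F$ with $|z|\ge R'$, so it is a neighborhood of $\infty$ in $\hat{\mathbb C}\setminus F$. It is also open there: a finite point of $V$ has a small disc contained in $O$, hence in $V$. So $\infty$ has arbitrarily small open connected neighborhoods.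

**(A2)** *Property (A) is invariant under homeomorphisms $G$ of $\mathbb C$ onto $\mathbb C$.* Such a $G$ and its inverse map compact sets to compact sets, so $G$ sends paths to $\infty$ to paths to $\infty$. Given $R$, choose $R_1$ with $G^{-1}(\overline D(0,R))\subset \overline D(0,R_1)$, take $R_1'$ for $F$ and $R_1$, and choose $R'$ with $G(\overline D(0,R_1'))\subset D(0,R')$. This $R'$ works for $G(F)$ and $R$.

**(A3)** *If $F$ has (A) and $B_1,\dots,B_N\subset\mathbb C\setminus F$ are pairwise disjoint closed discs, then $F\cup\bigcup B_i$ has (A).* Given $R$, take $R_1\ge R$ with all $B_i\subset D(0,R_1)$. The $R'$ that belongs to $R_1$ for $F$ works for the new set, because the paths it provides stay in $\{|z|>R_1\}$. Now let $z$ be any point of the complement of $F\cup\bigcup B_i$, and let $U$ be its component in $\mathbb C\setminus F$. Each $B_i$ is connected, so it lies in $U$ or misses it. The set $U\setminus\bigcup B_i$ is path connected: given two of its points, enlarge slightly the discs that lie in $U$, so that the enlarged closed discs remain in $U$, are disjoint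 and avoid the two points; join the points in $U$, and for each disc in turn replace the part of the path between its first and last visit to the enlarged closed disc by an arc of its boundary circle. Finally $U$ contains a path to $\infty$, whose tail avoids all $B_i$; join $z$ to this tail in $U\setminus\bigcup B_i$.

## 3. Trapping the interior is easy; the boundary escapes control

Let $K=\{\operatorname{Re}\zeta\le-1\}$. A sensible plan is: choose constants $a,\tau$ with $\operatorname{Im}a=3$ and $\operatorname{Im}\tau=10$, and produce an entire $f$ with $f\approx\varphi+a$ on $K$, then $f(z)\approx z+\tau$ on the successive images $\varphi(K)+a+(j-1)\tau$. If the errors are under control, all $f^j(K)$ lie in $\{\operatorname{Im}z>1\}$, and $\operatorname{int}K\subset\mathcal F$ by Montel.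

The plan stops at the word *exactly*. If the approximation controls all iterates on a fixed neighborhood $N$ of $K$, so that $f^j(N)\subset\{\operatorname{Im}z>1\}$ for all $j\ge1$, then Montel gives $N\subset\mathcal F$. The Fatou component containing $\operatorname{int}K$ then contains the connected set $K$, so it is strictly larger than $H$. If we control $f$ on $K$ only, we know nothing about points outside. To get $\partial K\subset J(f)$ we want points outside $K$, accumulating at all of $\partial K$, whose orbits behave differently: say they fall into a small disc $D$ around $0$ that $f$ maps into itself.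

The direct way would be to prescribe $f\approx0$ at points $x_i\notin K$ with $x_i\to q\in\partial K$. This is impossible. If $|f-\varphi-a|<1$ on $K$ and $|f(x_i)|<1$ for all $i$, then $\operatorname{Im}f(q)\ge3+\frac\pi2-1>1$, while continuity gives $|f(q)|\le1$.

The way out is to *postpone*. Let a finite set $X_n$ of points near $\partial K$ travel with $K$ for $n$ steps, and only then be thrown into $D$, at time $n+1$. At stage $n$ only finitely many points are concerned, and they have positive distance from $K$. So we build $f=\lim f_n$, where $f_n$ is obtained from $f_{n-1}$ by changing it only in the region that the $n$-th images are about to enter. Each $f_n$ controls $n+1$ iterates on a neighborhood of $K$, and these neighborhoods shrink to $K$.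

Which neighborhoods? Approximation errors are uniform in the image, which is the logarithmic plane, so a neighborhood must have a uniform width *there*. An error $b$ in $\varphi(\zeta)$ is a factor $e^b$ on $\zeta$. The parallel half-planes $K_n=\{\operatorname{Re}\zeta\le-1+s_n\}$ do not work: if $\zeta=-1+s_{n+1}+iy$ and $0<\kappa<\pi$, then $\operatorname{Re}(\zeta e^{-i\kappa})=(-1+s_{n+1})\cos\kappa+y\sin\kappa\to+\infty$ as $y\to+\infty$, so no fixed $\kappa$ keeps $\zeta e^{-i\kappa}$ in $K_n$. The neighborhoods must flare out linearly.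

One more remark on the choice of $\log$. The map $1/\zeta$ also squeezes $K$ into a small place, but it sends all large $\zeta$ within $\varepsilon$ of each other, and a uniform error $\varepsilon$ may merge them. Under $\varphi$, points $\zeta$ and $\zeta e^b$ with small $b$ are mapped to points at distance $|b|$, however large $\zeta$ is.

## 4. Admissible sets, and the half-plane as an example

**Definition.** A closed set $K\ne\emptyset$ is **admissible** if there are $\alpha\in(0,\frac\pi2)$, $\rho\in(0,1)$ and closed sets $K_1\supset K_2\supset\cdots$ such that, with $W=\{|\zeta|<\rho\}\cup\{\zeta\ne0:|\arg\zeta|<\alpha\}$: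

- (i) $K_1\cap W=\emptyset$;
- (ii) $\bigcap_nK_n=K$;
- (iii) for each $n$ there is $\kappa_n\in(0,\min(1,\alpha))$ such that $\zeta\in K_{n+1}$, $|b|\le\kappa_n$ imply $\zeta e^b\in K_n$;
- (iv) for each $n$ there is $C_n\ge1$ such that every $\zeta\in\mathbb C\setminus K_n$ with $|\zeta|\ge\rho$ can be joined to $\infty$ by a path in $(\mathbb C\setminus K_n)\cap\{|z|\ge|\zeta|/C_n\}$.

Here (i) keeps a sector free for the images and a disc free for the trap $D$. Condition (iii) gives the uniform logarithmic width, and (iv) will give property (A). Since $0\notin K_1$, the sets $\{\zeta e^b:|b|\le\kappa_n\}$ in (iii) are neighborhoods of $\zeta$, so $K\subset K_{n+1}\subset\operatorname{int}K_n$ for all $n$.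

A small example is $K=\{-1\}$ with $K_n=\{-e^b:|b|\le\frac1{n+1}\}$, $\alpha=\frac\pi4$, $\rho=\frac18$. Here (i) holds since $|b|\le\frac12$, (ii) is clear, and in (iii) any $\kappa_n\le\frac1{n+1}-\frac1{n+2}$ works. For (iv), with $C_n=1$: a point $\zeta\notin K_n$ that is not on the positive axis is rotated about $0$, counterclockwise if $\operatorname{Im}\varphi(\zeta)\ge\pi$ and clockwise otherwise, until it reaches the positive axis. Meanwhile $|\varphi(\cdot)-i\pi|$ does not decrease, so $K_n$ is avoided. Then go out along the positive axis.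

**Proposition 4.** If $K$ is admissible, there is an entire $f$ such that

1. $f^n|_K$ is injective for all $n\ge1$, the sets $f^n(K)$ $(n\ge0)$ are pairwise disjoint, and $f^n\to\infty$ uniformly on $K$;
2. $\partial K\subset J(f)$ and $\operatorname{int}K\subset\mathcal F$;
3. every component $\Omega$ of $\operatorname{int}K$ is a Fatou component and a wandering domain, and each $f^n(\Omega)$ is a Fatou component.

**The half-plane $K=\{\operatorname{Re}\zeta\le-1\}$ is admissible.** Let $s_n=\frac1{n+1}\le\frac12$, $\alpha=\frac\pi4$, $\rho=\frac18$ and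
$$K_n=\{\operatorname{Re}\zeta\le-1+s_n(1+|\operatorname{Im}\zeta|)\}.$$

(i) If $|\arg\zeta|<\frac\pi4$, then $\operatorname{Re}\zeta>|\operatorname{Im}\zeta|\ge s_n|\operatorname{Im}\zeta|+s_n-1$. If $|\zeta|<\frac18$, then $\operatorname{Re}\zeta>-\frac18>-\frac12+\frac1{16}\ge-1+s_n(1+|\operatorname{Im}\zeta|)$. In both cases $\zeta\notin K_n$.

(ii) The $K_n$ decrease, and letting $s_n\to0$ gives $\bigcap K_n=K$.

(iii) Let $\zeta\in K_{n+1}$, $Y=1+|\operatorname{Im}\zeta|$ and $|b|\le\kappa\le\frac15$. As $|e^b-1|\le|b|e^{|b|}\le2|b|$, we have $|\zeta e^b-\zeta|\le2\kappa|\zeta|$.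

If $\operatorname{Re}\zeta<-4Y$, then $|\zeta|\le|\operatorname{Re}\zeta|+|\operatorname{Im}\zeta|\le\frac54|\operatorname{Re}\zeta|$, so $\operatorname{Re}(\zeta e^b)\le-|\operatorname{Re}\zeta|+\frac52\kappa|\operatorname{Re}\zeta|\le-\frac12|\operatorname{Re}\zeta|<-2$, and $\zeta e^b\in K_n$.

Otherwise $-4Y\le\operatorname{Re}\zeta\le-1+s_{n+1}Y\le Y$, so $|\operatorname{Re}\zeta|\le4Y$ and $|\zeta|\le5Y$. Hence $\operatorname{Re}(\zeta e^b)\le-1+(s_{n+1}+10\kappa)Y$ and $1+|\operatorname{Im}(\zeta e^b)|\ge(1-10\kappa)Y$. So $\zeta e^b\in K_n$ as soon as $s_{n+1}+10\kappa\le s_n(1-10\kappa)$. This holds for $\kappa_n=\frac1{20}(s_n-s_{n+1})$, because $10\kappa_n(1+s_n)\le20\kappa_n=s_n-s_{n+1}$. Also $\kappa_n\le\frac1{120}$, so $\kappa_n\le\frac15$ and $\kappa_n<\min(1,\alpha)$.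

(iv) Since $s_n<1$, the set $\mathbb C\setminus K_n=\{\operatorname{Re}\zeta>-1+s_n(1+|\operatorname{Im}\zeta|)\}$ is mapped into itself by adding $te^{\pm i\pi/4}$, $t\ge0$: the real part grows by $t/\sqrt2$ and $|\operatorname{Im}|$ grows by at most $t/\sqrt2$. For $\zeta\ne0$ use the ray $\zeta+te^{i\pi/4}$ if $\operatorname{Im}\zeta\ge0$, and $\zeta+te^{-i\pi/4}$ otherwise. Its direction makes an angle $\omega\le\frac{3\pi}4$ with $\zeta$, and $|\zeta|^2+2t|\zeta|\cos\omega+t^2$ is at least $|\zeta|^2$ if $\omega\le\frac\pi2$ and at least $|\zeta|^2\sin^2\omega\ge\frac12|\zeta|^2$ otherwise. Take $C_n=\sqrt2$. $\square$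

As $\operatorname{int}K=H$ is connected, **Proposition 4 implies Theorem 1**. We prove Proposition 4 in Sections 5–8. Fix an admissible $K$ with its data.

## 5. Logarithmic coordinates and a corridor for the images

**The sets $L_n$.** Put $L=\varphi(K)$, $L_n=\varphi(K_n)$. By (i),
$$L_n\subset\{\operatorname{Re}w\ge\log\rho,\ \alpha\le\operatorname{Im}w\le2\pi-\alpha\}.$$
Since $\varphi$ is a homeomorphism onto the open strip $\{0<\operatorname{Im}w<2\pi\}$, $L_n$ is closed in that strip; as it lies in a smaller closed strip, it is closed in $\mathbb C$. Let $w\in L_{n+1}$ and $|b|\le\kappa_n<\alpha$. Then $w+b$ is still in the open strip and $e^{w+b}=e^we^b\in K_n$ by (iii), so $w+b\in L_n$: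
$$\overline D(w,\kappa_n)\subset L_n\qquad(w\in L_{n+1}).\tag{1}$$
Because the $L_n$ decrease, (1) also holds for $w\in L_p$ whenever $p\ge n+1$.

**The corridor.** We now choose where the images of $K$ travel. Put
$$\Sigma=\{\operatorname{Re}w\ge\log\rho,\ 0\le\operatorname{Im}w\le2\pi\}\supset L_1,\qquad\tau=\frac{10e^{i\alpha}}{\sin\alpha}\quad(\text{so }\operatorname{Im}\tau=10),$$
and for $n\ge0$
$$T_n=\{\operatorname{Im}z>10n+1,\ \operatorname{Im}(e^{-i\alpha}z)<0\}=T_0+n\tau,\qquad Y_n=\mathbb C\setminus T_n.$$
The equality holds because $\operatorname{Im}(e^{-i\alpha}\tau)=0$. The $T_n$ decrease, so the $Y_n$ are closed and increasing, and $Y_n\supset\{\operatorname{Im}z<10n+1\}$. The set $Y_n$ is the region where $f_n$ will be frozen, up to small errors. Since these sets exhaust the plane, the $f_n$ will converge. The points of $T_0$ satisfy $0<\arg z<\alpha$ and $\operatorname{Im}z>1$. Hence, by (i) and $\rho<1$,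
$$K_1\subset Y_0,\qquad\overline D(0,\rho)\subset Y_0 .$$
The slanted translation $\tau$ keeps the images inside the free sector. A vertical translation would not do: for the half-plane, $x+10ij$ with fixed $x$ satisfies $x\le-1+\frac12(1+10j)$ for large $j$, so it enters $K_1$, where $f$ is already prescribed.

Choose $a$ with $\operatorname{Im}a=3$ and $\operatorname{Re}a$ so large that $\Sigma+a+\overline D(0,1)\subset T_0$. This is possible because imaginary parts in this set lie in $[2,4+2\pi]$, and $\operatorname{Im}(e^{-i\alpha}z)<0$ means $\operatorname{Re}z>\cot\alpha\operatorname{Im}z$. Since $4+2\pi<11$, the set misses $T_1$. Translating by $(j-1)\tau$,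
$$\Sigma+a+(j-1)\tau+\overline D(0,1)\subset T_{j-1}\setminus T_j\subset Y_j\qquad(j\ge1).\tag{2}$$

**Lemma 5.** For each $m$, $K_1$ and $Y_0\cup(L_m+a)$ have property (A).

*Proof.* **The set $K_1$.** A point $\zeta\notin K_1$ with $|\zeta|\ge\rho$ is joined to $\infty$ by (iv). If $|\zeta|<\rho$, move inside $D(0,\rho)\subset W$ to the positive axis and then along it to $\infty$, always inside $W$. Given $R$, any $R'>\max(C_1R,\rho)$ works.

**The second set.** By (A2) we may translate by $-a$. The complement becomes $T'\setminus L_m$ with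
$$T'=T_0-a=\{\operatorname{Im}w>-2,\ \cos\alpha\,(\operatorname{Im}w+3)<\sin\alpha\,(\operatorname{Re}w+\operatorname{Re}a)\}.$$
We have $T'+[0,\infty)\subset T'$ and $\Sigma+\overline D(0,1)\subset T'$, and $T'\cap\{\operatorname{Re}w<r\}$ is bounded for every $r$. Let $w\in T'\setminus L_m$.

*Case 1:* $\operatorname{Im}w\notin[\alpha,2\pi-\alpha]$. Use $w+t$, $t\ge0$. It stays in $T'$ and avoids $L_m$.

*Case 2:* $\operatorname{Im}w\in[\alpha,2\pi-\alpha]$, $\operatorname{Re}w<\log\rho$. Go vertically down to imaginary part $\frac\alpha2$. Both conditions defining $T'$ persist, and $L_m$ is avoided since $\operatorname{Re}w<\log\rho$. Continue by Case 1.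

*Case 3:* $\operatorname{Im}w\in[\alpha,2\pi-\alpha]$, $\operatorname{Re}w\ge\log\rho$. Then $w=\varphi(\zeta)$ with $\zeta\notin K_m$, $|\zeta|\ge\rho$. Take $\gamma$ from (iv), starting at $\zeta$, and follow $w(t)=\varphi(\gamma(t))$. It avoids $L_m$ and satisfies $\operatorname{Re}w(t)\ge\operatorname{Re}w-\log C_m$. Stop at the first time when $\operatorname{Im}w(t)\in\{\frac\alpha2,2\pi-\frac\alpha2\}$ or $\operatorname{Re}w(t)=\log\rho-\frac12$. Until then $w(t)$ is defined: $\gamma$ never vanishes, and before it can reach the positive axis its argument must cross $\frac\alpha2$ or $2\pi-\frac\alpha2$. Moreover $w(t)\in\Sigma+\overline D(0,1)\subset T'$, including at the stopping time. If we never stop, then $\operatorname{Re}w(t)=\log|\gamma(t)|\to\infty$ and we have a path to $\infty$. If we stop, we are in Case 1 or Case 2 and continue accordingly.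

Now let $R\ge0$ and $\operatorname{Re}w\ge R+1+\log C_m$. As $\log\rho<0$, only Cases 1 and 3 occur. In Case 3, $\operatorname{Re}w(t)\ge R+1>0>\log\rho-\frac12$, so the stop at $\operatorname{Re}=\log\rho-\frac12$ does not occur. Hence the whole path has real part $>R$. The remaining points $w\in T'$, with $\operatorname{Re}w<R+1+\log C_m$, form a bounded set; choose $R'$ larger than their moduli. $\square$

## 6. Maps close to translations

All maps below have the form $w\mapsto w+c+h(w)$ with $h$ small and Lipschitz. The next lemma produces the Lipschitz bounds at the cost of passing from $L_p$ to $L_{p+1}$, and gives surjectivity onto small discs.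

**Lemma 6.** (a) If $e$ is entire and $|e|\le\eta$ on $L_p$, then $e$ is $4\eta/\kappa_p$-Lipschitz on $L_{p+1}$.

(b) Let $g(w)=w+c+h(w)$ on $L_p$ with $h$ $\frac18$-Lipschitz on $L_p$. Then $\frac78|w-w'|\le|g(w)-g(w')|\le\frac98|w-w'|$ on $L_p$. If moreover $\overline D(w_0,\kappa)\subset L_p$, then $\overline D(g(w_0),\kappa/2)\subset g(\overline D(w_0,\kappa))$.

*Proof.* (a) Let $w,w'\in L_{p+1}$. If $|w-w'|\le\kappa_p/2$, every point of the segment $[w,w']$ is the center of a closed disc of radius $\kappa_p/2$ inside $\overline D(w,\kappa_p)\subset L_p$, by (1). Cauchy's estimate gives $|e'|\le2\eta/\kappa_p$ on the segment, so $|e(w)-e(w')|\le\frac{2\eta}{\kappa_p}|w-w'|$. If $|w-w'|>\kappa_p/2$, then $|e(w)-e(w')|\le2\eta\le\frac{4\eta}{\kappa_p}|w-w'|$.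

(b) The first claim is the triangle inequality. Let $|z-g(w_0)|\le\kappa/2$. For $w\in\overline D(w_0,\kappa)$,
$$|z-c-h(w)-w_0|=|z-g(w_0)+h(w_0)-h(w)|\le\tfrac\kappa2+\tfrac\kappa8<\kappa,$$
so $w\mapsto z-c-h(w)$ maps $\overline D(w_0,\kappa)$ into itself and is a contraction. Its fixed point $w$ satisfies $g(w)=z$. $\square$

## 7. Building $f_n$: freeze, translate, eject

Let $\delta_n=\frac18(1-2^{-n-1})$. Then $\delta_0=\frac1{16}$, $\delta_n<\frac18$ and $\delta_n-\delta_{n-1}=2^{-n-4}$. We construct entire $f_n$, indices $m(n+1)$ and numbers $\varepsilon_n>0$ ($n\ge0$) with the following property.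

> $(H_n)$: for $1\le j\le n+1$, the functions $h_{n,j}(w):=f_n^j(e^w)-w-a-(j-1)\tau$ satisfy $|h_{n,j}|\le\delta_n$ on $L_{m(n+1)}$ and are $\delta_n$-Lipschitz on $L_{m(n+1)}$.

In words: seen in logarithmic coordinates, the first $n+1$ iterates are translations up to a small Lipschitz error. Write $g_{n,j}(w)=f_n^j(e^w)$. By $(H_n)$ and (2),
$$g_{n,j}(L_{m(n+1)})\subset T_{j-1}\setminus T_j\subset Y_j\qquad(1\le j\le n+1).\tag{3}$$

**Start.** *Make the first step logarithmic and install the trap.* The set $F_0=K_1\cup\overline D(0,\rho/2)$ has (A) by Lemma 5, (A3) and (i). Let $0<\varepsilon_0\le\min(\frac\rho8,\frac1{16},\frac{\kappa_1}{64})$. Arakelyan's theorem (with (A1)) gives an entire $f_0$ with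
$$|f_0-\varphi-a|<\varepsilon_0\ \text{ on }K_1,\qquad|f_0|<\varepsilon_0\ \text{ on }\overline D(0,\rho/2).$$
So $|h_{0,1}|\le\varepsilon_0\le\frac1{16}$ on $L_1$, and by Lemma 6(a) $h_{0,1}$ is $4\varepsilon_0/\kappa_1\le\frac1{16}$-Lipschitz on $L_2$. With $m(1)=2$ we have $(H_0)$.

When $f_{n-1}$ is changed slightly on $Y_{n-1}$, the orbits move. The next lemma says by how much. The point is that a perturbed orbit remains where $f_{n-1}$ is known to be $\frac97$-Lipschitz.

**Lemma 7.** Let $n\ge1$, assume $(H_{n-1})$, let $m=m(n)$, and let $\tilde f$ be entire with $|\tilde f-f_{n-1}|\le\varepsilon$ on $Y_{n-1}$, where $3^n\varepsilon\le\kappa_m/2$. Then $|\tilde f^j(\zeta)-f_{n-1}^j(\zeta)|\le3^j\varepsilon$ for $\zeta\in K_{m+1}$, $1\le j\le n$.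

*Proof.* For $j=1$ use $K_{m+1}\subset K_1\subset Y_0\subset Y_{n-1}$. Let the claim hold for some $j\le n-1$. Put $w=\varphi(\zeta)\in L_{m+1}$, $z_0=f_{n-1}^j(\zeta)=g_{n-1,j}(w)$ and $z=\tilde f^j(\zeta)$. Since $|z-z_0|\le3^j\varepsilon\le\kappa_m/2$ and $\overline D(w,\kappa_m)\subset L_m$, Lemma 6(b) with $p=m$, applied to $g_{n-1,j}$, gives $z\in g_{n-1,j}(L_m)$. By (3) this set lies in $Y_j\subset Y_{n-1}$. On $g_{n-1,j}(L_m)$ we have $f_{n-1}=g_{n-1,j+1}\circ g_{n-1,j}^{-1}$, which is $\frac97$-Lipschitz by Lemma 6(b). Hence
$$|\tilde f(z)-f_{n-1}(z_0)|\le|\tilde f(z)-f_{n-1}(z)|+|f_{n-1}(z)-f_{n-1}(z_0)|\le\varepsilon+\tfrac97\,3^j\varepsilon\le3^{j+1}\varepsilon.\qquad\square$$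

Since $\emptyset\ne K\ne\mathbb C$ and $K$ is closed, $\partial K\neq\emptyset$; fix a sequence $(q_j)$ dense in $\partial K$. For the passage from $n-1$ to $n$, let $n\ge1$, assume $(H_{n-1})$, and write
$$m=m(n),\quad g=g_{n-1,n},\quad c=a+(n-1)\tau,\quad h=h_{n-1,n},\qquad\text{so } g=w+c+h\text{ on }L_m.$$

**Step 1.** *Choose the points to be ejected at time $n+1$.* As $q_j\in\partial K\subset\operatorname{int}K_{m+1}$, there are points of $K_{m+1}\setminus K$ arbitrarily close to $q_j$. Choose a finite set $X_n\subset K_{m+1}\setminus K$ with $\operatorname{dist}(q_j,X_n)<\frac1n$ for $1\le j\le n$. By (ii), and since $X_n$ is finite and the $K_p$ decrease, there is $m'\ge m+1$ with $X_n\cap K_{m'}=\emptyset$.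

**Step 2.** *Show that the frozen region together with the $n$-th image has (A).* Put $E=Y_{n-1}\cup g(L_{m'})$. The map $g$ is bi-Lipschitz on $L_m$ (Lemma 6(b)), so $g(L_{m'})$ is closed, and so is $E$. The two parts are disjoint, because $g(L_m)\subset T_{n-1}$ by (3).

To see that $E$ has (A), we straighten it. Let $Z=L_{m'}\cup(Y_{n-1}-c)$. By (2) with $j=n$, $\Sigma+c+\overline D(0,1)\subset T_{n-1}$, so $\operatorname{dist}(L_{m'},Y_{n-1}-c)\ge1$. Extend $h|_{L_{m'}}$ by $0$ to $Y_{n-1}-c$. For points $w,w'$ in different parts the values differ by at most $\frac18\le\frac18|w-w'|$, so the extension is $\frac18$-Lipschitz on $Z$. McShane's theorem, applied to real and imaginary parts, extends it to a $\frac{\sqrt2}8$-Lipschitz map $\hat h:\mathbb C\to\mathbb C$. Let $\hat G(w)=w+c+\hat h(w)$. For each $z$ the map $w\mapsto z-c-\hat h(w)$ is a contraction of $\mathbb C$ and has exactly one fixed point, so $\hat G$ is bijective. As $(1-\frac{\sqrt2}8)|w-w'|\le|\hat G(w)-\hat G(w')|\le(1+\frac{\sqrt2}8)|w-w'|$, it is a homeomorphism. By construction $\hat G(Z)=g(L_{m'})\cup Y_{n-1}=E$.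

Now $Z+c=(L_{m'}+c)\cup Y_{n-1}$ is the translate by $(n-1)\tau$ of $(L_{m'}+a)\cup Y_0$, which has (A) by Lemma 5. By (A2), $Z$ and $E$ have (A).

**Step 3.** *Separate the $n$-th images of $X_n$ from everything prescribed so far.* For $x\in X_n$ let $p_x=f_{n-1}^n(x)=g(\varphi(x))$. Since $g$ is injective on $L_m$, and $\varphi(x)\in L_m\setminus L_{m'}$, the $p_x$ are distinct and not in $g(L_{m'})$. By (3) they are not in $Y_{n-1}$. So we can choose $r_n\in(0,\frac14)$ such that the discs $\overline D(p_x,r_n)$ are pairwise disjoint and disjoint from $E$. As $p_x=\varphi(x)+c+h(\varphi(x))$ with $|h|\le\frac18$, these discs lie in $\Sigma+c+\overline D(0,1)$, so $\overline D(p_x,r_n)\subset Y_n$ by (2).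

**Step 4.** *Define $f_n$.* By (A3), $F_n=E\cup\bigcup_{x\in X_n}\overline D(p_x,r_n)$ has (A). Put
$$u_n=f_{n-1}\ \text{on }Y_{n-1},\qquad u_n(z)=z+\tau\ \text{on }g(L_{m'}),\qquad u_n=0\ \text{on }\bigcup_{x\in X_n}\overline D(p_x,r_n).$$
These are finitely many disjoint closed pieces, each relatively open in $F_n$, so $u_n$ is continuous on $F_n$ and holomorphic in $\operatorname{int}F_n$. Choose $\varepsilon_n>0$ with
$$\varepsilon_n\le\tfrac12\varepsilon_{n-1},\quad2\cdot3^n\varepsilon_n\le\min\left(\tfrac{\kappa_m}2,\tfrac{\kappa_{m'}}2,r_n\right),\quad3^{n+1}\varepsilon_n\le2^{-n-4},\quad\frac{4\cdot3^{n+1}\varepsilon_n}{\kappa_{m'+1}}\le2^{-n-4},\tag{4}$$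
let $f_n$ be entire with $|f_n-u_n|<\varepsilon_n$ on $F_n$ (Arakelyan), and put $m(n+1)=m'+2$.

**Step 5.** *Verify $(H_n)$.* Let $w\in L_{m'+1}$ and $\zeta=e^w\in K_{m'+1}\subset K_{m+1}$. Lemma 7 with $\tilde f=f_n$, $\varepsilon=\varepsilon_n$ shows that $e_{n,j}:=h_{n,j}-h_{n-1,j}$ satisfies $|e_{n,j}(w)|\le3^n\varepsilon_n$ for $1\le j\le n$. For the new iterate, let $z=f_n^n(\zeta)$. Then $|z-g(w)|\le3^n\varepsilon_n\le\kappa_{m'}/2$ and $\overline D(w,\kappa_{m'})\subset L_{m'}$, so Lemma 6(b) with $p=m'$ gives $z\in g(L_{m'})$. There $u_n$ is the translation, so $|f_n(z)-z-\tau|<\varepsilon_n$. Hence $e_{n,n+1}:=h_{n,n+1}-h_{n-1,n}$ satisfies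
$$|e_{n,n+1}(w)|=|f_n(z)-g(w)-\tau|\le|f_n(z)-z-\tau|+|z-g(w)|\le\varepsilon_n+3^n\varepsilon_n\le3^{n+1}\varepsilon_n.$$
All $e_{n,j}$ are entire, and $|e_{n,j}|\le3^{n+1}\varepsilon_n\le2^{-n-4}$ on $L_{m'+1}$. By Lemma 6(a) with $p=m'+1$ and (4) they are $2^{-n-4}$-Lipschitz on $L_{m'+2}=L_{m(n+1)}$. Since $h_{n-1,1},\dots,h_{n-1,n}$ are bounded by $\delta_{n-1}$ and $\delta_{n-1}$-Lipschitz on $L_m\supset L_{m'+2}$, and $\delta_{n-1}+2^{-n-4}=\delta_n$, we get $(H_n)$. The induction is complete.

## 8. The limit function puts $\partial K$ in the Julia set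

**Step 1.** *Convergence.* For $k\ge1$, $|f_k-f_{k-1}|<\varepsilon_k\le2^{-k}\varepsilon_0$ on $Y_{k-1}\supset\{\operatorname{Im}z<10(k-1)+1\}$. Every compact set lies in these half-planes for large $k$, so $f_n\to f$ locally uniformly with $f$ entire. Since the $Y_k$ increase,
$$|f-f_{n-1}|\le\sum_{k\ge n}\varepsilon_k\le2\varepsilon_n\quad\text{on }Y_{n-1}\qquad(n\ge1).\tag{5}$$

**Step 2.** *Orbits of $K$ march off to $\infty$.* Let $w\in L\subset\bigcap L_n$ and $j\ge1$. By $(H_n)$, $n\ge j-1$, and $n\to\infty$,
$$f^j(e^w)=\lim_nf_n^j(e^w)=w+a+(j-1)\tau+h_j(w),$$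
where $|h_j|\le\frac18$ and $h_j$ is $\frac18$-Lipschitz on $L$. So $w\mapsto f^j(e^w)$ is bi-Lipschitz on $L$, and $f^j$ is injective on $K$. By (2), $f^j(K)\subset T_{j-1}\setminus T_j$, while $K\subset\mathbb C\setminus T_0$. As the $T_j$ decrease, the sets $f^j(K)$, $j\ge0$, are pairwise disjoint. As $T_{j-1}\subset\{\operatorname{Im}z>10(j-1)+1\}$, $f^j\to\infty$ uniformly on $K$. This is part 1 of Proposition 4. On $\operatorname{int}K$ all $f^j$, $j\ge1$, take values in $\{\operatorname{Im}z>1\}$, so $\operatorname{int}K\subset\mathcal F$ by Montel. Also $f$ is nonconstant, since $K$ and its images are nonempty and pairwise disjoint.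

**Step 3.** *Orbits of $X_n$ end in the trap $D=\overline D(0,\rho/2)$.* Since $D\subset Y_0$, (5) with $n=1$ gives $|f|\le\varepsilon_0+2\varepsilon_1\le2\varepsilon_0\le\frac\rho4$ on $D$, so $f(D)\subset D$. Let $x\in X_n\subset K_{m(n)+1}$. By (5) and (4), Lemma 7 applies with $\tilde f=f$, $\varepsilon=2\varepsilon_n$, and $|f^n(x)-p_x|\le2\cdot3^n\varepsilon_n\le r_n$. So $f^n(x)\in\overline D(p_x,r_n)\subset F_n\cap Y_n$. There $|f_n|<\varepsilon_n$, and $|f-f_n|\le2\varepsilon_{n+1}\le\varepsilon_n$ by (5) with $n+1$ in place of $n$. Hence $|f^{n+1}(x)|\le2\varepsilon_n\le2\varepsilon_0\le\frac\rho4$, and $f^k(x)\in D$ for all $k\ge n+1$.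

**Step 4.** *$\partial K\subset J(f)$.* Let $z_0\in\partial K$ and suppose that $(f^n)$ is normal on a disc $B\ni z_0$. Some subsequence converges locally uniformly on $B$, in the spherical metric, to a holomorphic function or to $\infty$. As $z_0\in K$, $f^n(z_0)\to\infty$, so the limit is $\equiv\infty$. But $B$ contains some $q_j$, hence a point $x\in X_n$ for some large $n$, and $f^k(x)\in D$ for all $k\ge n+1$. This is a contradiction. Part 2 is proved.

**Step 5.** *The components.* Let $\Omega$ be a component of $\operatorname{int}K$. A point of $\partial\Omega$ lies in $K$ but not in $\operatorname{int}K$ (otherwise its own component of $\operatorname{int}K$ would be an open set meeting $\Omega$, hence equal to $\Omega$), so $\partial\Omega\subset\partial K\subset J(f)$. Thus $\Omega\subset\mathcal F$ is open and connected with boundary in $J(f)$, that is, a Fatou component. The sets $f^n(\Omega)\subset f^n(K)$ are pairwise disjoint, so $\Omega$ is a wandering domain.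

Finally, $f^n(\Omega)$ is open, connected and contained in $\mathcal F$. The set $\varphi(\overline\Omega)$ is a closed subset of $L$ (closed for the same reason as $L_n$), and $w\mapsto f^n(e^w)$ is bi-Lipschitz on $L$, so $f^n(\overline\Omega)$ is closed. Therefore
$$\partial f^n(\Omega)\subset f^n(\overline\Omega)\setminus f^n(\Omega)\subset f^n(\partial\Omega)\subset J(f)$$
by complete invariance, and $f^n(\Omega)$ is a Fatou component. This proves Proposition 4. $\square$

Together with Section 4, **Theorem 1 is proved**: there is an entire function that has a half-plane as a wandering domain. $\blacksquare$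

## 9. Domains whose complement is filled by sectors

We prove Theorem 2 by showing that $\overline\Omega$ is admissible after an affine change of coordinates. The neighborhoods $K_n$ now have to be constructed from the sectors.

**Step 1.** *Normalization.* If $A(z)=\lambda z+\mu$ with $\lambda\ne0$ and $A(\Omega)$ is a wandering domain of $f$ with the properties of Theorem 1, then $\Omega$ is one of $A^{-1}\circ f\circ A$. So we may normalize affinely. Put $K=\overline\Omega$. Then $\operatorname{int}K=\Omega$ is connected, and $K\ne\mathbb C$, since otherwise $\Omega=\operatorname{int}K=\mathbb C$. An open set disjoint from $\Omega$ is disjoint from $K$.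

**Step 2.** *Shrinking sectors.* Two facts are used. First, let $0<s'\le s<\frac\pi2$, $V=p+C(\psi,s)$ and $\zeta\in V$. Since $C(\psi,s)$ is a convex cone, $V+C(\psi,s)\subset V$, and for small $\delta>0$ the point $\zeta-\delta e^{i\psi}$ lies in $V$. Hence
$$\zeta\in\zeta-\delta e^{i\psi}+C(\psi,s')\subset V.$$
Second, every point of a sector $p+C(\psi,\beta)$, $0<\beta<\pi$, lies in a sub-sector of any prescribed half-angle $\beta'<\beta$. Indeed, if the point is $p+re^{i\theta}$ with $|\theta-\psi|<\beta$, choose $\psi'$ with $|\psi'-\psi|\le\beta-\beta'$ and $|\theta-\psi'|<\beta'$ (take $\psi'=\theta$ if $|\theta-\psi|\le\beta-\beta'$, and otherwise $\psi'=\psi\pm(\beta-\beta')$ with the sign of $\theta-\psi$); then $p+C(\psi',\beta')$ does it.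

So all sectors in the hypothesis may be taken with half-angle $<\frac\pi2$. As $\mathbb C\setminus K\ne\emptyset$, there is such a sector disjoint from $K$, and by an affine map we may assume that $\{|\arg(\zeta+1)|<2\alpha\}$ is disjoint from $K$ for some $\alpha\in(0,\frac\pi4)$.

**Step 3.** *The neighborhoods.* For $s\in(0,1)$ let $A_s$ be the union of all sectors $V=p+C(\psi,s)$ such that $Ve^b\cap K=\emptyset$ for all complex $b$ with $|b|\le s$, and let $K_s=\mathbb C\setminus A_s$. Then $K_s$ is closed, and $K\subset K_s$ (take $b=0$). By the first fact of Step 2, $A_s\subset A_{s'}$, that is, $K_{s'}\subset K_s$, for $s'<s$.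

**Step 4.** *Condition (iii): if $s'<s$ and $|b|\le s-s'$, then $\zeta\in K_{s'}$ implies $\zeta e^b\in K_s$.* Suppose $\zeta e^b\in V$ with $V$ as in the definition of $A_s$. Then $\zeta\in Ve^{-b}$, which is again a sector of half-angle $s$ (multiplication by $e^{-b}$ is a rotation and a dilation). For $|b'|\le s'$ we have $|b'-b|\le s$, so $Ve^{-b}e^{b'}\cap K=\emptyset$. By shrinking to half-angle $s'$, $\zeta\in A_{s'}$.

**Step 5.** *Claim. Let $V=p+C(\psi,\beta)$, $\beta<\frac\pi2$, be disjoint from $K$, let $p_1\in V$ and $V_1=p_1+C(\psi,\beta/2)$. Then $V_1\subset A_s$ for all sufficiently small $s$.* Let $D(p_1,r)\subset V$, and let $\zeta=p_1+y$ with $y\in C(\psi,\beta/2)$. The disc $D(y,|y|\sin\frac\beta2)$ subtends at $0$ the half-angle $\frac\beta2$, so it lies in $C(\psi,\beta)$. Hence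
$$D\left(\zeta,r+|y|\sin\tfrac\beta2\right)=D(p_1,r)+D\left(y,|y|\sin\tfrac\beta2\right)\subset V+C(\psi,\beta)\subset V .$$
With $c=\min\left(\frac r{1+|p_1|},\sin\frac\beta2\right)>0$ we get $\operatorname{dist}(\zeta,K)\ge r+|y|\sin\frac\beta2\ge c(1+|p_1|)+c|y|\ge c(1+|\zeta|)$. If $s\le\min(\frac c2,\frac\beta2,\frac12)$ and $|b|\le s$, then $|\zeta e^b-\zeta|\le2s|\zeta|<c(1+|\zeta|)$, so $\zeta e^b\notin K$. Thus $V_1e^b\cap K=\emptyset$ for $|b|\le s$. As $s\le\frac\beta2$, every point of $V_1$ lies in a sub-sector of half-angle $s$ of $V_1$, by shrinking, so $V_1\subset A_s$.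

**Step 6.** *Condition (ii).* If $z_0\notin K$, take a sector $V=p+C(\psi,\beta)\ni z_0$ disjoint from $K$ with $\beta<\frac\pi2$, and $p_1=z_0-\delta e^{i\psi}\in V$ with small $\delta>0$. Then $z_0\in V_1\subset A_s$ for small $s$. So $\bigcap_sK_s=K$.

**Step 7.** *Condition (i).* Apply the claim to $V=\{|\arg(\zeta+1)|<2\alpha\}$ and $p_1=-\frac12$: there is $s_0\in(0,1)$ with $\{|\arg(\zeta+\frac12)|<\alpha\}\subset A_{s_0}$. This sector contains $\{\zeta\ne0:|\arg\zeta|<\alpha\}$, because $C(0,\alpha)+\frac12\subset C(0,\alpha)$, and it contains $D(0,\rho)$ with $\rho=\frac12\sin\alpha$, because $D(\frac12,\frac12\sin\alpha)\subset C(0,\alpha)$. So $K_{s_0}\cap W=\emptyset$.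

**Step 8.** *Condition (iv).* Let $\zeta\in A_s$, $\zeta\ne0$, say $\zeta\in V=p+C(\psi,s)\subset A_s$. The rays $\zeta+te^{i(\psi\pm s/2)}$, $t\ge0$, lie in $V$. Their directions differ by the angle $s$, so one of them makes an angle $\omega\ge\frac s2$ with the direction of $-\zeta$. On that ray $|\zeta|^2-2t|\zeta|\cos\omega+t^2$ is at least $|\zeta|^2$ if $\omega\ge\frac\pi2$, and at least $|\zeta|^2\sin^2\omega\ge|\zeta|^2\sin^2\frac s2$ otherwise. So (iv) holds for $K_s$ with the constant $1/\sin(s/2)$.

Thus $K$ is admissible with $K_n:=K_{s_0/n}$, $n\ge1$, where in (iii) one takes $0<\kappa_n<\min(\alpha,1)$ with $\kappa_n\le\frac{s_0}n-\frac{s_0}{n+1}$. Proposition 4, with $\operatorname{int}K=\Omega$ connected, proves Theorem 2. $\blacksquare$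

**Proof of Corollary 3.** *Necessity.* By Section 1, a wandering domain is not dense in $\mathbb C$. This excludes $\Omega=\mathbb C$ in (a), and in (b) it excludes $\beta=\pi$, where the sector is the plane minus the ray $(-\infty,0]$.

*Sufficiency.* (a) A convex domain satisfies $\operatorname{int}\overline\Omega=\Omega$. If $\Omega\ne\mathbb C$, each point outside the closed convex set $\overline\Omega$ lies in an open half-plane disjoint from $\Omega$, and this is an open sector of half-angle $\frac\pi2$. Apply Theorem 2. (b) For $\beta<\pi$ the complement of the closure of $\Omega=\{|\arg z|<\beta\}$ is an open sector of half-angle $\pi-\beta$, disjoint from $\Omega$, and $\operatorname{int}\overline\Omega=\Omega$. Apply Theorem 2. $\blacksquare$
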